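\title{Edge-decompositions into a tree with few leaves}

\begin{abstract}
We prove a conjecture posed by Klimo\v{s}ov\'a and Thomass\'e: there is a function $f$ such that, for every tree $T$ with $m$ leaves, every $f(m)$-edge-connected graph with minimum degree at least $f(|E(T)|)$ and number of edges divisible by $|E(T)|$ has an edge-partition into copies of $T$. More precisely, if $T$ has $n$ edges and contains a path of length $L\ge5$ whose internal vertices have degree $2$ in $T$, then edge-connectivity $384\,n/L$ and large minimum degree suffice; for a longest such path this is less than $768m$ once $n\ge5(2m-3)$. Spiders show that both bounds have the right order.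
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, and trees have at least one edge. Multigraphs appear as auxiliary objects; they may have parallel edges, and they have no loops unless we say so. A \emph{cut} is the set of edges between a nonempty proper subset of the vertices and its complement, and a multigraph is \emph{$\lambda$-edge-connected} if it has at least two vertices and every cut has at least $\lambda$ edges. The length of a path is its number of edges.

For graphs $G$ and $H$, an \emph{$H$-decomposition} of $G$ is a partition of $E(G)$ into sets each of which forms a copy of $H$. It can exist only if $|E(H)|$ divides $|E(G)|$. When $H$ is a tree, this divisibility is the only obstruction in highly edge-connected graphs.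

\begin{theorem}[Bensmail, Harutyunyan, Le, Merker and Thomass\'e]\label{thm:BHLMT}
For every tree $T$ there is an integer $k_T$ such that every $k_T$-edge-connected graph whose number of edges is divisible by $|E(T)|$ has a $T$-decomposition.
\end{theorem}

Two simple cases show how connectivity enters. Let $T$ be the star with $m$ edges. Directing the edges of each copy away from its center shows that a $T$-decomposition of $G$ amounts to an orientation in which every out-degree is divisible by $m$; conversely, in such an orientation one groups the out-edges at each vertex into sets of $m$. For $m=2$ connectedness is enough: in any orientation of a graph with an even number of edges, an even number of vertices have odd out-degree, and reversing all edges of a path between two of them changes the parity of the out-degree at these two vertices only. For odd $m\ge 3$, Theorem~\ref{thm:orient} below shows that edge-connectivity $3m-3$ is enough. In both cases connectivity serves to transport residues modulo $|E(T)|$ through the graph.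

In Theorem~\ref{thm:BHLMT} connectivity has a second task, which is to force large degrees and so to make room for $T$. Some condition depending on the size of $T$ is unavoidable: the complete graph $K_N$, $N\ge3$, is $(N-1)$-edge-connected and has fewer vertices than the path of length $\binom N2$. It is natural to separate the two tasks, that is, to let the minimum degree depend on $|E(T)|$ and to ask which parameter of $T$ governs the edge-connectivity. For paths a constant suffices: for every $\ell$ there is $d(\ell)$ such that every $3$-edge-connected graph with minimum degree at least $d(\ell)$ and number of edges divisible by $\ell$ decomposes into paths of length $\ell$. On the other hand, the earlier conjecture that a function of the maximum degree of $T$ suffices is false, even for trees of maximum degree three. The number of leaves is the next candidate: it is constant for paths, it is at least the maximum degree, and it is at most $|E(T)|+1$. The following statement was posed as a conjecture by Klimo\v{s}ov\'a and Thomass\'e~\cite{KT}; we prove it.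

\begin{theorem}\label{thm:main}
There is a function $f$ such that for every tree $T$ with $m$ leaves, every $f(m)$-edge-connected graph with minimum degree at least $f(|E(T)|)$ and number of edges divisible by $|E(T)|$ has a $T$-decomposition.
\end{theorem}

The property of a tree with few leaves that matters is the following. A \emph{bare path} in $T$ is a path of length at least $1$ all of whose internal vertices have degree $2$ in $T$.

\begin{theorem}\label{thm:bare}
Let $T$ be a tree with $n$ edges containing a bare path of length $L\ge5$. There is $d_T$ such that every graph with edge-connectivity at least $384\,n/L$, minimum degree at least $d_T$ and number of edges divisible by $n$ has a $T$-decomposition. In particular, if $T$ has $m$ leaves and $n\ge5(2m-3)$, then $768m$-edge-connectivity suffices.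
\end{theorem}

The \emph{spider} $S_{m,\ell}$ is the tree obtained from $m$ paths of length $\ell$, its \emph{legs}, by identifying one end of each.

\begin{theorem}\label{thm:lower}
Let $m\ge3$, $\ell\ge1$ and $n=m\ell$. For every integer $\kappa$ with $1\le\kappa\le m/2$ and every $d$ there is a $\kappa$-edge-connected graph with minimum degree at least $d$ and number of edges divisible by $n$ that has no $S_{m,\ell}$-decomposition. Hence every integer-valued $f$ as in Theorem~\ref{thm:main} satisfies $f(m)>m/2$ for $m\ge3$. Since $n/\ell=m$ for this spider, Theorem~\ref{thm:bare} is optimal up to a constant factor.
\end{theorem}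

Indeed, a leg of $S_{m,\ell}$ is a longest bare path, so for $\ell\ge5$ edge-connectivity $384m$ suffices by Theorem~\ref{thm:bare}, while $\lfloor m/2\rfloor$ does not.

The passage from bare paths to leaves is short, and we give it now.

\begin{lemma}\label{lem:longbare}
A tree $T$ with $m$ leaves and $n$ edges has a bare path of length at least $n/(2m-3)$.
\end{lemma}

\begin{proof}
Suppress the vertices of degree $2$, that is, replace each maximal bare path by one edge. The resulting tree has $m$ leaves and $i$ other vertices, all of degree at least $3$. Its degree sum gives $m+3i\le2(m+i-1)$, so $i\le m-2$, and it has $m+i-1\le2m-3$ edges. Thus $E(T)$ is partitioned into at most $2m-3$ bare paths.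
\end{proof}

If $n\ge5(2m-3)$, a longest bare path has length $L\ge n/(2m-3)\ge5$, and $384\,n/L\le384(2m-3)<768m$. So the last sentence of Theorem~\ref{thm:bare} follows from the rest.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:BHLMT} and~\ref{thm:bare}]
Let $F_1(m)$ be the maximum of $768m$ and the numbers $k_T$ for the finitely many trees $T$ with $m$ leaves and fewer than $10m$ edges. Let $F_2(n)$ be the maximum of the numbers $d_T$, chosen for a longest bare path, over the trees $T$ with $n$ edges and a bare path of length at least $5$, and $F_2(n)=0$ if there is no such tree. Put $f=\max(F_1,F_2)$. Let $T$ have $m$ leaves and $n$ edges. If $n\ge5(2m-3)$, then $f(m)\ge768m$ and $f(n)\ge d_T$, and Theorem~\ref{thm:bare} applies. Otherwise $n<10m$, so $f(m)\ge k_T$, and Theorem~\ref{thm:BHLMT} applies.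
\end{proof}

Section~\ref{sec:cut} counts edges modulo $n$ across a cut. This proves Theorem~\ref{thm:lower}, explains the quantity $n/L$, and gives the idea of the proof of Theorem~\ref{thm:bare} in the case of a graph made of two highly connected pieces. The proof in general occupies Sections~\ref{sec:tools}--\ref{sec:process}.

\section{Counting edges across a cut}\label{sec:cut}

Let $T$ be a tree with $n$ edges, fix a $T$-decomposition of a graph $G$, and let $S\subseteq V(G)$. Let $e$ be an edge with exactly one end in $S$ and let $T'$ be the copy of $T$ containing $e$. The forest $T'-e$ has two components. Let $\operatorname{near}(e)$ be the number of edges of the component containing the end of $e$ in $S$, and $\operatorname{far}(e)$ the number of edges of the other one, so that $\operatorname{near}(e)+\operatorname{far}(e)=n-1$.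

\begin{lemma}\label{lem:count}
$|E(G[S])|\equiv\sum_e\operatorname{near}(e)\pmod n$, where $e$ runs over the edges with exactly one end in $S$.
\end{lemma}

\begin{proof}
Let $T'$ be a copy in the decomposition and let $C$ be a component of the forest $T'[S\cap V(T')]$. Every edge of $T'$ leaving $C$ has its other end outside $S$. Every edge of $T'$ is an edge of $C$, an edge leaving $C$, or lies in the far component of exactly one edge leaving $C$. Hence
\[
|E(C)|=n-\sum_{e\text{ leaving }C}\bigl(1+\operatorname{far}(e)\bigr)\equiv\sum_{e\text{ leaving }C}\operatorname{near}(e)\pmod n .
\]
Sum over all pairs $(T',C)$. Each edge of $G[S]$ lies in exactly one such $C$, and each edge with exactly one end in $S$ leaves exactly one such $C$.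
\end{proof}

So the edges of a cut have to make up the residue of $|E(G[S])|$, and what one edge can contribute is limited by the shape of $T$. In a spider every edge is close to a leaf, so every contribution is close to $0$ modulo $n$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $T=S_{m,\ell}$. If $e$ is the $i$-th edge of a leg counted from its leaf, $1\le i\le\ell$, the components of $T-e$ have $i-1$ and $n-i$ edges, and both numbers are congruent modulo $n$ to an integer in $[-\ell,\ell-1]$. A sum of $\kappa$ such numbers is congruent to an integer in $[-\kappa\ell,\kappa(\ell-1)]$, and since $\kappa\le m/2$ and $m\ge3$, this interval contains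
\[
\kappa(2\ell-1)+1\le m\ell-\tfrac m2+1<n
\]
integers. Fix a residue $\varrho$ modulo $n$ that is not represented in the interval.

Let $N\ge\max(4,d+2,2n,\kappa+2)$. Let $A$ and $B$ be disjoint graphs, each obtained from $K_N$ by deleting a matching of at most $n-1$ edges, and let $G$ consist of $A$, $B$ and a matching of $\kappa$ edges between them. The sizes $0,1,\dots,n-1$ of the deleted matchings are all available since $N\ge2n$, so we may choose them with $|E(A)|\equiv\varrho$ and $|E(G)|\equiv0\pmod n$. The minimum degree of $G$ is at least $N-2\ge d$. A cut of $A$ whose smaller side has $w$ vertices, $1\le w\le N/2$, has at least $w(N-w)-w=w(N-w-1)$ edges. This function of $w$ is concave, and its values at $w=1$ and $w=N/2$ are $N-2$ and $N(N-2)/4\ge N-2$; so every cut of $A$ has at least $N-2\ge\kappa$ edges, and the same holds for $B$. A cut of $G$ either splits $A$ or $B$ or is the matching between them, so $G$ is $\kappa$-edge-connected. By Lemma~\ref{lem:count} with $S=V(A)$ and the choice of $\varrho$, the graph $G$ has no $T$-decomposition.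

If an integer-valued $f$ as in Theorem~\ref{thm:main} had $f(m)\le m/2$ for some $m\ge3$, the graph just built for $\kappa=\max(1,f(m))$, any $\ell$, and $d=f(m\ell)$ would satisfy the hypotheses of Theorem~\ref{thm:main} for $S_{m,\ell}$ but not its conclusion.
\end{proof}

For $S_{3,5}$, for instance, $n=15$. One cut edge yields the ten residues of $-5,\dots,4$ and misses five. Two cut edges yield $-10,\dots,8$, which contains every residue, and the obstruction disappears.

For the rest of the paper fix a tree $T$ with $n$ edges, maximum degree $\Delta$ and a bare path $v_0v_1\dots v_L$ with $L\ge5$. Let $\alpha$ be the number of edges of the component containing $v_0$ after the edges of this path are deleted from $T$; thus $\alpha+L\le n$. Since $v_1,\dots,v_{L-1}$ have degree $2$, we can cut $T$ along the path in two ways: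
\begin{itemize}
\item[(T1)] for $0\le t\le L-1$, the components of $T-v_tv_{t+1}$ containing $v_t$ and $v_{t+1}$ have $\alpha+t$ and $n-1-(\alpha+t)$ edges;
\item[(T2)] for $0\le t\le L-2$, the forest $T-v_{t+1}$ has exactly two components, containing $v_t$ and $v_{t+2}$, with $\alpha+t$ and $n-2-(\alpha+t)$ edges.
\end{itemize}
By (T1) a cut edge that is placed on the bare path can contribute any of $L$ consecutive values, so about $n/L$ cut edges reach every residue. When $G$ has two pieces, this is already a proof.

\begin{example}\label{ex:two}
Let $G$ consist of two disjoint $(k_T+n^2+n)$-edge-connected graphs $A$ and $B$ and of $q$ edges $a_1b_1,\dots,a_qb_q$ with $a_i\in V(A)$, $b_i\in V(B)$, where $\frac{n-1}{L-1}\le q\le n$. If $n$ divides $|E(G)|$, then $G$ has a $T$-decomposition.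

Indeed, as $t_1,\dots,t_q$ range over $[0,L-1]$, their sum takes $q(L-1)+1\ge n$ consecutive values, so we can choose them with $\sum_i(\alpha+t_i)\equiv|E(A)|\pmod n$. Let $a_ib_i$ play the role of $v_{t_i}v_{t_i+1}$: embed the component of $T-v_{t_i}v_{t_i+1}$ containing $v_{t_i}$ into $A$ with $v_{t_i}\mapsto a_i$, and the other one into $B$ with $v_{t_i+1}\mapsto b_i$. This can be done greedily, one edge at a time and without using an edge twice, because fewer than $n^2$ edges are used in total, at most $n$ vertices of the current component must be avoided, and all degrees in $A$ and $B$ exceed $n^2+n$. We obtain $q$ edge-disjoint copies of $T$ covering the edges $a_ib_i$. What remains of $A$ and of $B$ is $k_T$-edge-connected. The remainder of $A$ has a number of edges divisible by $n$ by the choice of the $t_i$, and then so has the remainder of $B$, because $n$ divides $|E(G)|$. Theorem~\ref{thm:BHLMT} decomposes both.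
\end{example}

A general graph with large minimum degree contains highly connected pieces, but four things differ from the example.
\begin{enumerate}
\item There may be many pieces, and one has to solve a system of congruences, one for each piece. This is Section~\ref{sec:balance}.
\item The number of edges leaving a piece is not bounded in terms of $T$, so the subtrees have to be embedded without destroying the connectivity of the piece (Lemma~\ref{lem:blob}).
\item Some vertices lie in no piece, and some vertices of a piece send most of their edges outside. These are the hubs of Section~\ref{sec:blobs}.
\item Pieces may be joined only through hubs. We then use paths of length $2$ through a hub, cutting $T$ as in (T2), and merge the pieces in rounds (Sections~\ref{sec:modules} and~\ref{sec:process}).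
\end{enumerate}

\section{Tools}\label{sec:tools}

In an oriented multigraph, $d^+(v)$ and $d^-(v)$ denote the out-degree and the in-degree of $v$.

\begin{theorem}[Lov\'asz, Thomassen, Wu and Zhang \cite{LTWZ}]\label{thm:orient}
Let $k\ge3$ be odd. If $M$ is a $(3k-3)$-edge-connected multigraph and $\beta\colon V(M)\to\mathbb Z$ satisfies $\sum_v\beta(v)\equiv0\pmod k$, then $M$ has an orientation with $d^+(v)-d^-(v)\equiv\beta(v)\pmod k$ for all $v$.
\end{theorem}

Thomassen~\cite{Th} proved this earlier with $2k^2+k$ in place of $3k-3$, in the form that the out-degrees can be prescribed modulo $k$ provided that their sum is congruent to $|E(M)|$. For odd $k$ the two forms are equivalent, since $d^+-d^-=2d^+-\deg$ and $2$ is invertible modulo $k$.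

\begin{theorem}[Nash-Williams; Tutte]\label{thm:NWT}
Every $2q$-edge-connected multigraph has $q$ edge-disjoint spanning trees.
\end{theorem}

In the other direction, a union of $q$ edge-disjoint spanning trees is $q$-edge-connected, since each tree meets every cut.

\begin{theorem}[Lov\'asz's splitting theorem]\label{thm:split}
Let $\lambda\ge2$, let $z$ be a vertex of even degree in a multigraph on $V$, and suppose that every cut separating two vertices of $V\setminus\{z\}$ has at least $\lambda$ edges. Then the edges at $z$ can be partitioned into pairs so that replacing each pair $az,zb$ by an edge $ab$ (a loop if $a=b$) and deleting $z$ gives a multigraph on $V\setminus\{z\}$ in which every cut has at least $\lambda$ edges.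
\end{theorem}

Loops lie in no cut, so they may be discarded. We call this operation \emph{splitting off} $z$.

We use two theorems of Edmonds on matroids. The \emph{independence polytope} of a matroid on a ground set $E$ is the convex hull in $\mathbb R^E$ of the indicator vectors of its independent sets. First (matroid union), for a multigraph $H$ and $j\ge1$, the edge sets that are unions of $j$ forests are the independent sets of a matroid. Second, the intersection of the independence polytopes of two matroids on the same ground set is integral; its vertices are therefore the indicator vectors of common independent sets.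

We also use two textbook facts. \emph{Integrality of flows:} if real numbers $y_e$ on the edges of a digraph lie between integer bounds and all balances $\sum_{e\text{ out of }v}y_e-\sum_{e\text{ into }v}y_e$ are integers, then there are integers $y'_e$ within the same bounds and with the same balances. \emph{Balanced orientations:} every graph has an orientation with $|d^+(v)-d^-(v)|\le1$ for all $v$; join a new vertex to all vertices of odd degree, orient along an Euler tour of each component, and delete the new vertex.

Twice we need a highly connected spanning subgraph that leaves about half of the edges at prescribed places untouched.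

\begin{lemma}\label{lem:trees}
Let $H$ be a multigraph with $q$ edge-disjoint spanning trees, let $\mathcal C$ be a family of pairwise disjoint subsets of $E(H)$, and let $1\le j\le q$. Then $H$ has $j$ edge-disjoint spanning trees whose union contains at most $\lceil j|C|/q\rceil$ edges of each $C\in\mathcal C$.
\end{lemma}

\begin{proof}
Let $M_1$ be the matroid of unions of $j$ forests of $H$, and let $M_2$ be the partition matroid whose independent sets are the sets $S$ with $|S\cap C|\le\lceil j|C|/q\rceil$ for all $C\in\mathcal C$. Let $x=\frac jq\chi$, where $\chi$ is the indicator vector of the union of the $q$ given trees. Then $x$ is the average of the indicator vectors of the unions of $j$ of the $q$ trees, so it lies in the polytope of $M_1$. The polytope of $M_2$ is defined by $0\le x\le1$ and $x(C)\le\lceil j|C|/q\rceil$ for $C\in\mathcal C$. To see this, note that these inequalities have no fractional vertex: two fractional coordinates in the same $C$ can be moved in opposite directions, and a fractional coordinate that is alone in its $C$, or in no $C$, lies in no tight inequality. Our $x$ satisfies the inequalities, since $x(C)\le j|C|/q$. So $x$ lies in the intersection of the two polytopes, and some vertex of the intersection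 has coordinate sum at least $x(E(H))=j(|V(H)|-1)$. This vertex is a common independent set $S$. Being a union of $j$ forests, $S$ can be partitioned into $j$ forests, each with at most $|V(H)|-1$ edges; its size forces each of them to be a spanning tree.
\end{proof}

\begin{lemma}\label{lem:equal}
For every graph $J$ and integer $a\ge0$, the edges of $J$ can be partitioned into $2^a$ classes so that in each class the degree of every vertex $v$ differs from $\deg_J(v)/2^a$ by at most $2$.
\end{lemma}

\begin{proof}
We first split into two classes. Join a new vertex $z$ to all vertices of odd degree, and color the edges of an Euler tour of each component alternately with two colors, starting at $z$ in the component of $z$. Each passage of a tour through a vertex uses one edge of each color; only the first and the last edge of a tour may form a pair of the same color. So the numbers of edges of the two colors agree at every vertex that is not the start of a tour, and differ by at most $2$ at a start. After deleting $z$ they differ by $1$ at the neighbors of $z$, by at most $2$ at the starts of the other tours, and by $0$ elsewhere. Thus each class degree is within $1$ of half the degree. Repeat this in each class. If after $j$ rounds the class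 degrees are within $e_j$ of $\deg_J(v)/2^j$, then $e_0=0$ and $e_{j+1}\le e_j/2+1$, so $e_j<2$ for all $j$.
\end{proof}

\section{Balancing residues modulo $n$}\label{sec:balance}

Suppose that $s$ pieces are joined by links forming a multigraph $M$ on $[s]=\{1,\dots,s\}$, and that link $e$ consists of $c_e\in\{1,2\}$ edges of the graph. We lay a copy of $T$ along each link, as in (T1) if $c_e=1$ and as in (T2) if $c_e=2$. We may choose the direction and a \emph{load} $y_e\in[\alpha,\alpha+L-2]$; the tail piece then has to accommodate $y_e$ edges and the head piece $n-c_e-y_e$ edges. Piece $i$ needs a prescribed total $b_i$ modulo $n$.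

Modulo $n$ and up to the constants $c_e$, the tail receives $y_e$ and the head $-y_e$, so we are asking for a flow with prescribed balances. On a spanning tree of $M$ such a flow exists, but its values may be any residues modulo $n$, whereas the loads lie in a window of only $L-1$ values. We therefore round the tree flow to multiples of $n/k$, with $k$ of order $n/L$. The rounding errors are smaller than the window and are absorbed by the loads. The multiples of $n/k$ form a group isomorphic to $\mathbb Z_k$ modulo $n$, and this part is realized by the directions: if every edge carries the same base load $\gamma=rn/k$, piece $i$ receives $\frac nk\,r\,(d^+(i)-d^-(i))$, which Theorem~\ref{thm:orient} lets us prescribe as soon as $r$ is invertible modulo $k$. The position of the window, and with it $r$, is dictated by $T$, and for this reason we take $k$ prime.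

By Bertrand's postulate, applied to $\lfloor4n/L\rfloor\ge4$, there is a prime $k$ with
\[
4n/L<k\le8n/L .
\]
Fix it; $k\ge5$ is odd. Put
\[
p=3k-3\ge12,\qquad\text{so that}\qquad16p=48(k-1)<384\,n/L .
\]

\begin{lemma}\label{lem:balance}
Let $M$ be a $p$-edge-connected multigraph on $[s]$, let $c_e\in\{1,2\}$ for $e\in E(M)$, and let $b_1,\dots,b_s$ be integers with $\sum_ib_i\equiv-\sum_ec_e\pmod n$. Then there are an orientation of $M$ and integers $y_e\in[\alpha,\alpha+L-2]$ such that
\begin{equation}\label{eq:balance}
\sum_{e\text{ out of }i}y_e+\sum_{e\text{ into }i}(n-c_e-y_e)\equiv b_i\pmod n\qquad\text{for all }i\in[s].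
\end{equation}
\end{lemma}

The hypothesis on $\sum b_i$ is necessary: it is the sum of the congruences~\eqref{eq:balance}.

\begin{proof}
Congruences between real numbers modulo $n$ mean that the difference lies in $n\mathbb Z$.

\emph{The base load.} Since $k>4n/L$ and $L\ge5$, we have $2n/k<L/2\le L-\frac52$. The interval $[\alpha+1+\frac n{2k},\ \alpha+L-\frac32-\frac n{2k}]$ has length $L-\frac52-\frac nk\ge\frac nk$, so it contains a number $\gamma=rn/k$ with $r\in\mathbb Z$, and
\begin{equation}\label{eq:window}
\bigl[\gamma-\tfrac n{2k},\ \gamma+\tfrac n{2k}\bigr]\subseteq\bigl[\alpha+1,\ \alpha+L-\tfrac32\bigr].
\end{equation}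
As $0<\gamma<\alpha+L\le n$, we have $0<r<k$, and $r$ is invertible modulo $k$. (For $S_{3,5}$ with $v_0$ a leaf, $\alpha=0$ and we may take $k=13$; the interval is $[\frac{41}{26},\frac{76}{26}]$ and $\gamma=\frac{60}{26}$, $r=2$. In general $\gamma$ is not an integer, so we work with real loads and round at the end.)

\emph{The tree flow.} Share each $c_e$ equally between the ends of $e$: put $g_i=b_i+\frac12\sum_{e\ni i}c_e$. Then $\sum_ig_i=\sum_ib_i+\sum_ec_e\equiv0\pmod n$, and after changing $b_1$ by a multiple of $n$ we have $\sum_ig_i=0$. Fix a reference orientation $D_0$ of $M$. For a real function $\theta$ on $E(M)$, let $\partial\theta(i)$ be the sum of $\theta$ over the $D_0$-edges out of $i$ minus its sum over the $D_0$-edges into $i$. Fix a spanning tree of $M$. There is a function $\theta$ that vanishes off the tree and has $\partial\theta(i)=g_i$ for all $i$: remove the leaves of the tree one at a time, each time choosing the value on the edge of the leaf so that the equation at the leaf holds; the equation at the last vertex holds because $\sum_i\partial\theta(i)=0=\sum_ig_i$. Write $\theta_e=\frac nkz_e+\rho_e$ with $z_e\in\mathbb Z$ and $|\rho_e|\le\frac n{2k}$, and let $\zeta=\partial z$. Then $\zeta$ is integer-valued,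 $\sum_i\zeta(i)=0$, and $g_i=\frac nk\zeta(i)+\partial\rho(i)$.

\emph{The orientation.} Apply Theorem~\ref{thm:orient} with $\beta(i)=r'\zeta(i)$, where $rr'\equiv1\pmod k$. It gives an orientation $D$ with $r(d^+(i)-d^-(i))\equiv\zeta(i)\pmod k$, and multiplying by $n/k$ gives
\[
\gamma\,(d^+(i)-d^-(i))\equiv\tfrac nk\zeta(i)\pmod n\qquad\text{for all }i .
\]

\emph{Real loads.} Let $w_e=\gamma+\rho_e$ if $D$ and $D_0$ agree on $e$, and $w_e=\gamma-\rho_e$ otherwise, and let $y_e=w_e-c_e/2$. By~\eqref{eq:window} and $\frac12\le c_e/2\le1$ we have $y_e\in[\alpha,\alpha+L-2]$. In the left side of~\eqref{eq:balance} for $D$, the tail of $e$ receives $w_e-c_e/2$ and the head receives $n-w_e-c_e/2$. An edge $e$ at $i$ contributes $+\rho_e$ to $\sum_{\text{out}}w_e-\sum_{\text{in}}w_e$ if it leaves $i$ in $D_0$ and $-\rho_e$ if it enters $i$ in $D_0$, whichever way $D$ directs it. So the left side at $i$ is congruent modulo $n$ to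
\[
-\tfrac12\sum_{e\ni i}c_e+\gamma\,(d^+(i)-d^-(i))+\partial\rho(i)\equiv-\tfrac12\sum_{e\ni i}c_e+g_i=b_i .
\]

\emph{Rounding.} The real numbers $y_e$ satisfy~\eqref{eq:balance}. Hence their balances $\sum_{\text{out}}y_e-\sum_{\text{in}}y_e$ in $D$ are integers, and by the integrality of flows there are integer loads in $[\alpha,\alpha+L-2]$ with the same balances. They satisfy~\eqref{eq:balance} as well.
\end{proof}

\section{Blobs, hubs and twins}\label{sec:blobs}

\subsection*{Constants}
Let $\varepsilon=\frac1{16\Delta}$ and fix, in this order,
\begin{itemize}
\item[(C1)] an integer $a$ with $2^a\ge(8\Delta)^n$;
\item[(C2)] an even integer $K$ with $K\ge4k_T$ and $K\ge24\cdot2^a(\Delta p+n+2)$;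
\item[(C3)] $D_1=16\Delta(3K+32p)+16(n+1)$, so that $\varepsilon D_1\ge3K+32p$ and $D_1\ge16(n+1)$;
\item[(C4)] $D=D_1+24\cdot2^a(\Delta D_1+n+2)$.
\end{itemize}
Thus $p$, $K$, $D_1$, $D$ increase rapidly, and only $p$ is compared with the edge-connectivity of $G$. From now on $G$ is a $\kappa$-edge-connected graph with $\kappa\ge16p$, minimum degree at least $D$ and $n\mid|E(G)|$. We show that $G$ has a $T$-decomposition. Since $16p<384\,n/L$, this proves Theorem~\ref{thm:bare} with $d_T=D$.

\subsection*{Blobs}
The union of two $K$-edge-connected subgraphs with a common vertex is $K$-edge-connected, because a cut of the union splits one of them. So the maximal $K$-edge-connected subgraphs of $G$, which we call \emph{blobs}, are vertex-disjoint; they are induced by maximality. Let $Q$ be the multigraph obtained from $G$ by contracting each blob to a vertex and deleting loops.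

\begin{lemma}\label{lem:sparse}
Any $s\ge1$ vertices of $Q$ span at most $(K-1)(s-1)$ edges.
\end{lemma}

\begin{proof}
Suppose that a set $S$ of $s\ge2$ vertices induces a $K$-edge-connected submultigraph of $Q$, and let $S'\subseteq V(G)$ be the set of vertices that $S$ represents. A cut of $G[S']$ either splits a blob or corresponds to a cut of $Q[S]$, so $G[S']$ is $K$-edge-connected and lies in a blob. Then $S$ is a single vertex, a contradiction. Hence $Q[S]$ has a cut with at most $K-1$ edges, with sides of sizes $s_1+s_2=s$, and by induction $S$ spans at most $(K-1)(s_1-1)+(K-1)(s_2-1)+K-1=(K-1)(s-1)$ edges.
\end{proof}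

\subsection*{Hubs and twins}
The blobs are the pieces of Example~\ref{ex:two}, and each edge leaving a blob at $x$ may ask for a subtree rooted at $x$. The blob can supply these subtrees only if the degree of $x$ inside is much larger than its degree outside. For a vertex with at most $D_1$ outside edges this follows from the minimum degree. A vertex with more outside edges may have as few as $K$ edges inside. We detach its outside edges and treat them like the edges at a vertex in no blob.

A vertex $x$ of a blob $B$ is \emph{heavy} if it has more than $D_1$ edges to $V(G)\setminus V(B)$, and \emph{light} otherwise. For each heavy $x$ add a new vertex $x'$, its \emph{twin}, and attach all edges from $x$ to the outside of its blob to $x'$ instead of $x$. Call the resulting graph $G'$. Let $\pi\colon V(G')\to V(G)$ send each twin $x'$ to $x$ and fix all other vertices. Then $uv\mapsto\pi(u)\pi(v)$ is a bijection $E(G')\to E(G)$, through which we \emph{view in $G$} the edges of $G'$. The \emph{hubs} are the twins and the vertices of $G$ in no blob.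

Detaching twins could destroy the connectivity. To record that $x$ and $x'$ are the same vertex of $G$, let $G^+$ be the multigraph obtained from $G'$ by adding $p$ parallel \emph{virtual} edges $xx'$ for each heavy $x$. The edges of $G'$ are called \emph{real}. A virtual edge is a permit to use one real edge at $x'$ as an edge at $x$; there are only $p$ permits at $x$, and $p$ is small compared with $K$. For a hub $h$, $\deg(h)$ denotes its degree in $G'$.

\begin{lemma}\label{lem:G}
\begin{itemize}
\item[(G1)] The real edges at a vertex $v$ of $G'$ lead to vertices with distinct $\pi$-images, all different from $\pi(v)$.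
\item[(G2)] Every hub $h$ has $\deg(h)\ge D_1$. A light vertex $x$ of a blob $B$ is incident in $G^+$ with at most $D_1$ edges not in $B$, and $\deg_B(x)\ge D-D_1$. A heavy vertex $x$ of $B$ is incident in $G^+$ with exactly $p$ edges not in $B$, its virtual edges, and $\deg_B(x)\ge K$.
\item[(G3)] Every set $H$ of hubs spans at most $K|H|$ real edges.
\item[(G4)] There is at least one blob.
\end{itemize}
\end{lemma}

\begin{proof}
(G1) holds because distinct real edges at $v$ correspond to distinct edges of the simple graph $G$ at $\pi(v)$. (G2) follows from the definitions, the minimum degree $D\ge D_1$ of $G$, and the $K$-edge-connectivity of $B$. For (G3), a real edge at a hub, viewed in $G$, does not lie inside a blob, so it is an edge of $Q$. The real edges spanned by $H$ are thus distinct edges of $Q$ among the at most $|H|$ vertices of $Q$ that represent $\pi(H)$, and Lemma~\ref{lem:sparse} applies. For (G4), if there is no blob, then $Q=G$ and $D|V(G)|/2\le|E(G)|\le K|V(G)|$, which contradicts $D\ge D_1\ge3K$.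
\end{proof}

By (G2) and (G3) hubs have large degree but few edges among themselves, so a typical hub sends most of its edges to blobs.

\section{Good modules}\label{sec:modules}

We now isolate the property of a piece that was used in Example~\ref{ex:two}, in a form that survives merging pieces and adding hubs: whatever subtrees the outside edges ask for, the piece supplies them and decomposes the rest, provided that the count modulo $n$ is right. When two pieces are merged along a path through a hub $h$ that belongs to neither, the merged piece becomes responsible for two edges at $h$. So a piece consists of a vertex set and a set of such edges.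

\begin{definition}
A \emph{module} is a pair $(X,U)$, where $\emptyset\ne X\subseteq V(G')$ and $U$ is a set of edges of $G^+$, each joining a vertex of $X$ to a hub outside $X$; the edges of $U$ are \emph{owned} by the module. Let $E(X,U)$ be the set of real edges that have both ends in $X$ or belong to $U$. A \emph{slot} of $(X,U)$ at $x\in X$ is an edge of $G^+$, real or virtual, from $x$ to a vertex outside $X$ that is not in $U$. The number of slots at $x$ is $\operatorname{slots}(x)$.
\end{definition}

A copy of $T$ may be assembled from subtrees in several modules, and these must not meet in $G$, nor meet the vertices of the copy that are already placed. A job collects the subtrees that belong to one copy, together with a set $F$ of vertices to be avoided.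

\begin{definition}
A \emph{branch} is a triple $(R,r,x)$, where $R$ is a copy of a connected subgraph of $T$, possibly a single vertex, $r\in V(R)$ is its \emph{root}, and $x\in V(G')$ is its \emph{position}. The graphs $R$ of different branches are regarded as disjoint. A \emph{job} is a pair $(\mathcal R,F)$ of a finite set $\mathcal R$ of branches and a set $F\subseteq V(G)$ such that
\begin{itemize}
\item[(J1)] the positions of the branches in $\mathcal R$ have distinct $\pi$-images;
\item[(J2)] the \emph{weight} $|F|+\sum_{(R,r,x)\in\mathcal R}|V(R)|$ is at most $n+1=|V(T)|$.
\end{itemize}
A finite list of jobs is \emph{admissible} for a module $(X,U)$ if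
\begin{itemize}
\item[(A1)] all positions lie in $X$, and each $x\in X$ is the position of at most $\operatorname{slots}(x)$ branches of the list;
\item[(A2)] the \emph{size} of the list, the total number of edges of its branches, is congruent to $|E(X,U)|$ modulo $n$.
\end{itemize}
A \emph{realization} of the list in $(X,U)$ is a map $\varphi$ from the vertices of all branches to $V(G')$, sending each root to its position, such that
\begin{itemize}
\item[(P1)] $\varphi$ maps the edges of the branches to pairwise distinct edges in $E(X,U)$;
\item[(P2)] for each job $(\mathcal R,F)$, the map $\pi\circ\varphi$ is injective on the vertices of the branches in $\mathcal R$ and sends no non-root vertex into $F$;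
\item[(P3)] the edges of $E(X,U)$ not used in (P1), viewed in $G$, can be partitioned into copies of $T$.
\end{itemize}
A module is \emph{good} if every admissible list has a realization.
\end{definition}

The goal is to show that $(V(G'),\emptyset)$ is good. The empty list is admissible for it because $n\mid|E(G)|$, and (P3) is then a $T$-decomposition of $G$.

One kind of job disposes of a single edge. Fix a leaf $u_0$ of $T$ with neighbor $u_1$. For a real edge $xz$, the \emph{pendant job of $xz$ at $z$} has the single branch $(T-u_0,u_1,z)$ and $F=\{\pi(x)\}$. It has weight $n+1$ and size $n-1$. In a realization no vertex of the branch has $\pi$-image $\pi(x)$, by (P2) for the non-roots and by (G1) for the root. So if $xz$ is not used otherwise, the image of the branch and the edge $xz$ form a copy of $T$ in $G$.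

\subsection*{Blobs are good}
The number of branches is now comparable with the number of vertices of the blob, so two precautions are needed. We set aside a $k_T$-edge-connected spanning subgraph that no branch may use. And a vertex of degree only $K$ must not be flooded by branches arriving from neighbors of much larger degree. To prevent this, the edges of depth $i$ of all branches are taken from a layer $J_i$, where each layer is $8\Delta$ times as dense as the previous one at every vertex. Then the number of arrivals at $x$ is bounded by the degree of $x$ in $J_i$, and $x$ has enough edges in $J_{i+1}$ to continue all of them.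

\begin{lemma}\label{lem:blob}
For every blob $B$, the module $(V(B),\emptyset)$ is good.
\end{lemma}

\begin{proof}
Here $E(V(B),\emptyset)=E(B)$, the map $\pi$ is the identity on $V(B)$, and by (G2) $\operatorname{slots}(x)\le D_1$ for light $x$ and $\operatorname{slots}(x)=p$ for heavy $x$.

\emph{The reserve.} By Theorem~\ref{thm:NWT} and $K\ge4k_T$, the blob has $2k_T$ edge-disjoint spanning trees. Take a balanced orientation of $B$ and let $C_x$ be the set of out-edges at $x$; these sets are disjoint. Lemma~\ref{lem:trees} gives a union $B_0$ of $k_T$ edge-disjoint spanning trees with $|E(B_0)\cap C_x|\le\lceil d^+(x)/2\rceil$ for all $x$. The graph $B_0$ is $k_T$-edge-connected and spans $B$. Let $J=B-E(B_0)$. Using $d^+(x)\ge(\deg_B(x)-1)/2$ and $\deg_B(x)\ge K\ge6$, we get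
\[
\deg_J(x)\ge\frac{d^+(x)-1}2\ge\frac{\deg_B(x)-3}4\ge\frac{\deg_B(x)}8 .
\]

\emph{The layers.} Split $J$ into $2^a$ classes by Lemma~\ref{lem:equal}. Let $g_i=(8\Delta)^{i-1}$ and let $J_1,\dots,J_n$ be unions of $g_1,\dots,g_n$ classes, no class being used twice; this is possible since $\sum_ig_i\le(8\Delta)^n\le2^a$. Take a balanced orientation of each $J_i$ and let $\operatorname{out}_i(x)$ be the out-degree of $x$ in $J_i$. Fix $x$ and put $\eta=\deg_J(x)/2^a\ge\deg_B(x)/(8\cdot2^a)$. By (G2), with (C2) if $x$ is heavy and (C4) if $x$ is light,
\[
\eta\ge3\bigl(\Delta\operatorname{slots}(x)+n+2\bigr)\ge6 .
\]
We have $g_i(\eta-2)\le\deg_{J_i}(x)\le g_i(\eta+2)$, and $\eta-2\ge\frac23\eta$, $\eta+2\le\frac43\eta$. Therefore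
\begin{align}
\operatorname{out}_1(x)&\ge\tfrac12(\eta-3)\ge\Delta\operatorname{slots}(x)+n+1,\label{eq:out1}\\
\operatorname{out}_{i+1}(x)&\ge\tfrac12\bigl(8\Delta g_i\cdot\tfrac23\eta-1\bigr)=\tfrac43\Delta g_i\eta+\bigl(\tfrac43\Delta g_i\eta-\tfrac12\bigr)\ge\Delta\deg_{J_i}(x)+n+1\label{eq:outi}
\end{align}
for $1\le i<n$, where the last step uses $\frac43\Delta g_i\eta\ge4(n+2)$.

\emph{The embedding.} Let an admissible list be given. Place all roots at their positions. The depth of a branch vertex is its distance from the root, at most $n$. For $i=0,1,\dots,n-1$, place the vertices of depth $i+1$ of all branches one at a time. If the parent of the vertex is placed at $x$, choose an unused out-edge of $x$ in $J_{i+1}$ whose head is neither in the set $F$ of the job nor the image of a vertex of the same job placed earlier, and place the vertex at the head. By (J2) at most $n+1$ heads, hence at most $n+1$ edges, are forbidden. At most $\operatorname{slots}(x)$ vertices of depth $0$ are placed at $x$ by (A1), and for $i\ge1$ at most $\deg_{J_i}(x)$ vertices of depth $i$, since each arrived along its own edge of $J_i$. Each has at most $\Delta$ children. So at any moment fewer than $\Delta\operatorname{slots}(x)$, respectively $\Delta\deg_{J_i}(x)$,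 out-edges of $x$ in $J_{i+1}$ are used, and by~\eqref{eq:out1} and~\eqref{eq:outi} an edge is available. This gives (P1), and (P2) follows from the choices and (J1).

The unused edges form a graph on $V(B)$ containing $B_0$, so it is $k_T$-edge-connected, and by (A2) its number of edges is divisible by $n$. Theorem~\ref{thm:BHLMT} gives (P3).
\end{proof}

\subsection*{Merging modules}
Let $(X_1,U_1),\dots,(X_s,U_s)$ be modules with disjoint vertex sets and let $X=\bigcup_iX_i$. A \emph{connector} between $X_i$ and $X_j$, $i\ne j$, has two \emph{ends} $x$ and $z$, one in $X_i$ and the other in $X_j$, and is of one of three types (Figure~\ref{fig:conn}):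
\begin{itemize}
\item \emph{direct:} a real edge $xz$;
\item \emph{transit:} two real edges $xh$, $hz$, where $h\notin X$ is a hub;
\item \emph{virtual:} a virtual edge from one end to a hub $h\notin X$ and a real edge from $h$ to the other end; thus $h$ is the twin of the first end.
\end{itemize}
The \emph{cost} $c_e\in\{1,2\}$ of a connector $e$ is its number of real edges. Viewed in $G$, a connector of cost $1$ is the edge $\pi(x)\pi(z)$, also in the virtual case, and a connector of cost $2$ is the path $\pi(x)\pi(h)\pi(z)$, whose three vertices are distinct by (G1).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]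
\begin{scope}
\draw (0,0) ellipse (0.55 and 0.75); \draw (2.6,0) ellipse (0.55 and 0.75);
\fill (0.2,0) circle (1.7pt) node[left] {$x$}; \fill (2.4,0) circle (1.7pt) node[right] {$z$};
\draw[thick] (0.2,0)--(2.4,0);
\node at (0,-1.05) {$X_i$}; \node at (2.6,-1.05) {$X_j$}; \node at (1.3,-1.5) {direct, $c_e=1$};
\end{scope}
\begin{scope}[xshift=4.4cm]
\draw (0,0) ellipse (0.55 and 0.75); \draw (2.6,0) ellipse (0.55 and 0.75);
\fill (0.2,0) circle (1.7pt) node[left] {$x$}; \fill (2.4,0) circle (1.7pt) node[right] {$z$};
\fill (1.3,0.6) circle (1.7pt) node[above] {$h$};
\draw[thick] (0.2,0)--(1.3,0.6)--(2.4,0);
\node at (0,-1.05) {$X_i$}; \node at (2.6,-1.05) {$X_j$}; \node at (1.3,-1.5) {transit, $c_e=2$};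
\end{scope}
\begin{scope}[xshift=8.8cm]
\draw (0,0) ellipse (0.55 and 0.75); \draw (2.6,0) ellipse (0.55 and 0.75);
\fill (0.2,0) circle (1.7pt) node[left] {$x$}; \fill (2.4,0) circle (1.7pt) node[right] {$z$};
\fill (1.3,0.6) circle (1.7pt) node[above] {$h=x'$};
\draw[thick,dashed] (0.2,0)--(1.3,0.6); \draw[thick] (1.3,0.6)--(2.4,0);
\node at (0,-1.05) {$X_i$}; \node at (2.6,-1.05) {$X_j$}; \node at (1.3,-1.5) {virtual, $c_e=1$};
\end{scope}
\end{tikzpicture}
\caption{The three types of connectors between two modules $X_i$ and $X_j$. Solid edges are real. The dashed edge is virtual and joins a heavy vertex $x$ to its twin $x'$, which is the same vertex of $G$. The hub $h$ lies in no module, and $c_e$ is the number of real edges.}\label{fig:conn}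
\end{figure}

\begin{lemma}[Merging]\label{lem:merge}
Let $s\ge2$ and let $(X_1,U_1),\dots,(X_s,U_s)$ be good modules with disjoint vertex sets such that every edge of $\bigcup_iU_i$ has an end outside $X=\bigcup_iX_i$. Suppose given connectors whose edge sets are pairwise disjoint and disjoint from $\bigcup_iU_i$, such that the multigraph $M$ on $[s]$ with one edge $ij$ for each connector between $X_i$ and $X_j$ is $p$-edge-connected. Let $U$ consist of $\bigcup_iU_i$ and all edges of the transit and virtual connectors. Then $(X,U)$ is a good module.
\end{lemma}

\begin{proof}
Every edge of $U$ joins $X$ to a hub outside $X$, so $(X,U)$ is a module, and the $U_i$ are pairwise disjoint, since an edge of $U_i$ has exactly one end in $X$ and this end is in $X_i$. Call a real edge between two different $X_i$ \emph{spare} if it is not a direct connector, and let $\sigma$ be the number of spare edges. The set $E(X,U)$ is the disjoint union of the sets $E(X_i,U_i)$, the spare edges and the real edges of the connectors, so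
\begin{equation}\label{eq:edges}
|E(X,U)|=\sum_i|E(X_i,U_i)|+\sigma+\sum_ec_e .
\end{equation}
Let $\mathcal L$ be an admissible list for $(X,U)$. We add one job for each spare edge and each connector, and then distribute the branches among the modules.

\emph{Spare edges and loads.} For each spare edge add its pendant job at one of its ends. Let $b_i$ be $|E(X_i,U_i)|$ minus the total number of edges of the branches, original or pendant, with position in $X_i$. By~\eqref{eq:edges} and (A2) for $\mathcal L$,
\[
\sum_ib_i\equiv\Bigl(|E(X,U)|-\sigma-\sum_ec_e\Bigr)-|E(X,U)|-(n-1)\sigma\equiv-\sum_ec_e\pmod n .
\]
Lemma~\ref{lem:balance} gives an orientation of $M$ and loads $y_e$ satisfying~\eqref{eq:balance}.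

\emph{Connector jobs.} Let $e$ be a connector with load $y_e=\alpha+t$, $0\le t\le L-2$, with end $x$ in the tail module and end $z$ in the head module. If $c_e=1$, add the job whose branches are the two components of $T-v_tv_{t+1}$, with roots $v_t$, $v_{t+1}$ and positions $x$, $z$, and $F=\emptyset$. If $c_e=2$, with hub $h$, add the job whose branches are the two components of $T-v_{t+1}$, with roots $v_t$, $v_{t+2}$ and positions $x$, $z$, and $F=\{\pi(h)\}$. In both cases $\pi(x)\ne\pi(z)$, the weight is $n+1$, and by (T1) and (T2) the branches at $x$ and $z$ have $y_e$ and $n-c_e-y_e$ edges. Let $\mathcal L^*$ be the extended list. By~\eqref{eq:balance} and the definition of $b_i$, the branches of $\mathcal L^*$ with position in $X_i$ have in total $|E(X_i,U_i)|$ edges modulo $n$.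

\emph{Slots.} Let $x\in X_i$. A slot of $(X,U)$ at $x$ leaves $X\supseteq X_i$ and is not in $U\supseteq U_i$, so it is a slot of $(X_i,U_i)$. Each new branch with position $x$ comes with an edge of $G^+$ at $x$, namely the spare edge or the edge of the connector at $x$, and different new branches come with different edges. Such an edge leaves $X_i$ and is not in $U_i$, so it is a slot of $(X_i,U_i)$; it has both ends in $X$ or lies in $U$, so it is not a slot of $(X,U)$. Hence the number of branches of $\mathcal L^*$ at $x$ is at most the number of slots of $(X_i,U_i)$ at $x$.

\emph{Realizing the branches.} For $i=1,\dots,s$ in turn, form a list $\mathcal L_i$: for each job $(\mathcal R,F)$ of $\mathcal L^*$ take the job $(\mathcal R_i,F_i)$, where $\mathcal R_i$ is the set of branches of $\mathcal R$ with position in $X_i$, and $F_i$ consists of $F$, the $\pi$-images of the positions of the branches of $\mathcal R$ in the $X_j$ with $j>i$, and the $\pi\varphi$-images of all vertices of the branches of $\mathcal R$ in the $X_j$ with $j<i$, which are already placed. Each element added to $F$ comes from its own vertex of a branch in $\mathcal R\setminus\mathcal R_i$, so the weight does not exceed that of $(\mathcal R,F)$. Thus $\mathcal L_i$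 is admissible for $(X_i,U_i)$ and has a realization; let $\varphi$ be the union of these realizations. Then (P1) holds because the sets $E(X_i,U_i)$ are disjoint. For (P2), non-roots avoid $F\subseteq F_i$. Consider two vertices of the same job, placed in rounds $j<i$. If the later one is a non-root, it avoids the earlier one through $F_i$. If the later one is a root, then the earlier one avoids it through $F_j$ if it is a non-root, and by (J1) if it is a root.

\emph{Assembling.} By (P2), the branches of a connector job and the real edges of the connector form a copy of $T$ in $G$; for $c_e=2$ the vertex $\pi(h)$, which plays the role of $v_{t+1}$, is avoided by the non-roots through $F$ and differs from $\pi(x)$ and $\pi(z)$. Each pendant job and its spare edge form a copy of $T$. The unused edges of each $E(X_i,U_i)$ are partitioned into copies of $T$. Together these copies partition the edges of $E(X,U)$ not used by the branches of $\mathcal L$, so the restriction of $\varphi$ is a realization of $\mathcal L$ in $(X,U)$.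
\end{proof}

\subsection*{Absorbing a hub}
A hub has no dense structure of its own in which to embed branches. If it has many unowned edges to a good module, a branch rooted at the hub can be pushed one step into the module along these edges.

\begin{lemma}[Absorption]\label{lem:absorb}
Let $(X,U)$ be a good module and $h\notin X$ a hub. Let $Y$ be the set of real edges from $h$ to $X$ that are not in $U$, let $\omega$ be the number of edges of $G^+$ from $h$ to vertices outside $X$, and let $U'$ be the set of edges of $U$ not incident with $h$. If $|Y|\ge\Delta\omega+n+1$, then $(X\cup\{h\},U')$ is a good module.
\end{lemma}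

\begin{proof}
Let $X'=X\cup\{h\}$. The pair $(X',U')$ is a module with $\omega$ slots at $h$, and $E(X',U')$ is the disjoint union of $E(X,U)$ and $Y$, since the real edges of $U$ at $h$ now have both ends in $X'$. Let $\mathcal L$ be an admissible list for $(X',U')$. It has at most $\omega$ branches at $h$, at most one in each job by (J1).

Treat these branches one at a time. Let $(R,r,h)$ belong to the job $(\mathcal R,F)$ and let $r_1,\dots,r_b$, $0\le b\le\Delta$, be the neighbors of $r$ in $R$. Choose edges $hz_1,\dots,hz_b\in Y$, not chosen before, such that no $\pi(z_i)$ lies in $F$ or is the $\pi$-image of a position of a branch in $\mathcal R$. By (J2) at most $n+1$ vertices of $G$ are forbidden, so by (G1) at most $n+1$ edges of $Y$ are forbidden; at most $\Delta\omega$ edges are chosen altogether; and $|Y|\ge\Delta\omega+n+1$. So the choice is possible. Replace $(R,r,h)$ by the branches $(R_i,r_i,z_i)$, where $R_i$ is the component of $R-r$ containing $r_i$, and add $\pi(h)$ to $F$. The weight does not increase, and (J1) persists because the $\pi(z_i)$ are distinct by (G1) and avoid the other positions. Finally, for each edge $hz\in Y$ that was never chosen, add its pendant job at $z$. Let $\mathcal L^*$ be the resulting list.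

The list $\mathcal L^*$ is admissible for $(X,U)$. A slot of $(X',U')$ at $x\in X$ does not go to $h$, leaves $X$ and is not in $U$, so it is a slot of $(X,U)$. Each edge of $Y$ is a slot of $(X,U)$ but not of $(X',U')$, and it produces exactly one new branch at its end in $X$. This gives (A1). If $A$ edges of $Y$ were chosen, the size changed by $-A+(n-1)(|Y|-A)\equiv-|Y|\pmod n$, which gives (A2).

Take a realization of $\mathcal L^*$ in $(X,U)$ and send each removed root $r$ to $h$, using the chosen edges $hz_i$ for the edges $rr_i$. Then (P1) holds for $\mathcal L$. For (P2), consider a job with a branch at $h$. The vertices $r_i$ avoid the original $F$ by the choice of the $z_i$, and the other non-roots avoid it by (P2) for $\mathcal L^*$. No vertex other than $r$ has image $\pi(h)$: the non-roots of the modified job avoid it through the enlarged $F$, the $r_i$ by (G1), and the other original roots by (J1). For (P3), the pendant jobs with their edges form copies of $T$, and the rest of $E(X,U)$ is partitioned into copies of $T$.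
\end{proof}

\section{Growing one module}\label{sec:process}

We start from the blobs and apply the two lemmas until one module covers $G'$. One cannot in general merge everything at once by splitting off all hubs: edges between hubs cannot serve in connectors, and each hub must keep many unowned edges in order to be absorbed later. So we merge in rounds, each using about half of the available edges at the hubs involved, and we keep track of three invariants.

\begin{definition}
A \emph{state} consists of a nonempty set $\mathcal X$ of good modules with disjoint vertex sets, each containing the vertex set of a blob, such that the set $\mathcal H$ of vertices of $G'$ in no module consists of hubs, and of a map $\tau$ from a subset of $\mathcal H$ to $\mathcal X$. We write $X$ for a module and $U_X$ for its set of owned edges. Hubs in the domain of $\tau$ are \emph{tied}, the other hubs of $\mathcal H$ are \emph{untied}. For a tied hub $h$ let $\operatorname{own}(h)$ and $\operatorname{free}(h)$ be the numbers of owned and of unowned real edges between $h$ and $\tau(h)$. We require: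
\begin{itemize}
\item[(S1)] each edge of $U_X$ joins $X$ to a hub $h\in\mathcal H$ with $\tau(h)=X$;
\item[(S2)] for each tied $h$ we have $\operatorname{own}(h)\le3\operatorname{free}(h)$, and at least $p$ edges of $G^+$, real or virtual, between $h$ and $\tau(h)$ are unowned;
\item[(S3)] for each heavy $x$, the twin $x'$ lies in the module containing $x$ or is tied to it.
\end{itemize}
The \emph{potential} of a state is $\Phi=|\mathcal X|+|\mathcal H|+(\text{number of untied hubs})$.
\end{definition}

By (S1), only one module owns edges at a given hub, and owned edges never join two modules, as Lemma~\ref{lem:merge} requires. The first part of (S2) leaves enough edges for Lemma~\ref{lem:absorb}. The second part lets us restore (S1) when a second module comes to own edges at $h$: we merge it with $\tau(h)$ by $p$ connectors through $h$. Condition (S3) transfers the edge-connectivity of $G$ to $G'$; it also implies that untied hubs are vertices of $G$ in no blob.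

States exist. Take the modules $(V(B),\emptyset)$, which are good by Lemma~\ref{lem:blob} and of which there is at least one by (G4); tie each twin $x'$ to the blob of $x$ and leave the other hubs untied. Nothing is owned, and the $p$ virtual edges at each twin give (S2).

Call a tied hub $h$ \emph{ripe} if at most $\varepsilon\deg(h)$ of its real edges do not go to $\tau(h)$.

\begin{lemma}\label{lem:opA}
If a state has a ripe hub, there is a state with smaller potential.
\end{lemma}

\begin{proof}
Let $h$ be ripe and $X=\tau(h)$. In the notation of Lemma~\ref{lem:absorb}, $\omega\le\varepsilon\deg(h)$, because by (S3) all virtual edges at $h$ go to $X$. By (S2),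
\[
|Y|=\operatorname{free}(h)\ge\tfrac14\bigl(\operatorname{own}(h)+\operatorname{free}(h)\bigr)\ge\tfrac14(1-\varepsilon)\deg(h)\ge\tfrac18\deg(h),
\]
while $\Delta\omega+n+1\le\frac1{16}\deg(h)+\frac1{16}D_1\le\frac18\deg(h)$ by (C3) and (G2). So absorbing $h$ into $X$ gives a good module $X'$; tie to $X'$ the other hubs that were tied to $X$. Condition (S1) persists, because the owned edges at $h$ were all in $U_X$ and have been removed from it. For a hub $h'\ne h$ the owned edges are the same as before and $\tau(h')$ has not shrunk, so (S2) persists, and so does (S3). The number $|\mathcal H|$ has dropped by one.
\end{proof}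

When no hub is ripe, every hub has many edges that avoid its own module. These edges, and the edges that the connectivity of $G$ guarantees between modules, are collected in the following multigraph. For a state, let $N$ be the multigraph on $\mathcal X\cup\mathcal H$ whose edges are the real edges between distinct modules and the real edges between a hub $h\in\mathcal H$ and a module other than $\tau(h)$ (any module, if $h$ is untied). It has no edge between two hubs, and by (S1) none of its edges is owned. We write $e(\cdot)$ for the number of edges.

\begin{lemma}\label{lem:dense}
Consider a state with no ripe hub in which $|\mathcal X|$ plus the number of untied hubs is at least $2$. Then there is a set $W\subseteq\mathcal X\cup\mathcal H$ containing a module such that $N_0=N[W]$ is $4p$-edge-connected and every hub in $W$ has degree more than $16p$ in $N_0$.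
\end{lemma}

\begin{proof}
We first bound $e(N)$ from below in two ways. Let $e_{\mathcal H}$ be the number of real edges with both ends in $\mathcal H$; by (G3), $e_{\mathcal H}\le K|\mathcal H|$. Every $h\in\mathcal H$ has at least $\varepsilon\deg(h)\ge\varepsilon D_1$ real edges that do not go to $\tau(h)$; for untied $h$ all its real edges count. Each of them is an edge of $N$ or joins two hubs of $\mathcal H$. An edge of $N$ is counted at most once in this way, so
\begin{equation}\label{eq:N1}
e(N)\ge\varepsilon D_1|\mathcal H|-2e_{\mathcal H}\ge(\varepsilon D_1-2K)|\mathcal H| .
\end{equation}
Next partition $V(G')$ into classes: the class of a module $X$ consists of its vertices and the hubs tied to it, and each untied hub is a class of its own. By (S3), $v$ and $\pi(v)$ are in the same class for every $v$, so a real edge joins different classes if and only if the corresponding edge of $G$ does. Every class contains a vertex of $G$, since modules contain blobs and untied hubs are vertices of $G$, and there are at least two classes. Hence at least $\kappa$ real edges leave each class. A real edge between different classes is an edge of $N$ unless both its ends are in $\mathcal H$. Summing over the classes of modules gives $\kappa|\mathcal X|\le2(e(N)+e_{\mathcal H})$,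 that is,
\begin{equation}\label{eq:N2}
e(N)\ge\tfrac\kappa2|\mathcal X|-K|\mathcal H| .
\end{equation}
Adding~\eqref{eq:N1} and~\eqref{eq:N2} and using $\kappa\ge16p$ and $\varepsilon D_1\ge3K+32p$ gives $2e(N)\ge8p|\mathcal X|+32p|\mathcal H|$. So $W=\mathcal X\cup\mathcal H$ satisfies
\begin{equation}\label{eq:W}
W\cap\mathcal X\ne\emptyset\qquad\text{and}\qquad e(N[W])>4p\,(|W\cap\mathcal X|-1)+16p\,|W\cap\mathcal H| .
\end{equation}

Let $W$ be an inclusion-minimal set satisfying~\eqref{eq:W} and $N_0=N[W]$. A single module spans no edge and does not satisfy~\eqref{eq:W}, so $|W|\ge2$. A hub of degree at most $16p$ in $N_0$ could be deleted from $W$, so there is none. Suppose that a cut of $N_0$ with sides $W_1,W_2$ has fewer than $4p$ edges. If one side consists of hubs only, all edges of $N_0$ at a hub on that side lie in the cut, and there are more than $16p$ of them, which is impossible. So both sides contain modules and, by minimality, violate the inequality in~\eqref{eq:W}. Then $e(N_0)<4p\,(|W\cap\mathcal X|-2)+16p\,|W\cap\mathcal H|+4p$, contradicting~\eqref{eq:W}.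
\end{proof}

\begin{lemma}\label{lem:opB}
Under the hypotheses of Lemma~\ref{lem:dense}, there is a state with smaller potential.
\end{lemma}

\begin{proof}
Let $W$ and $N_0$ be as in Lemma~\ref{lem:dense}, let $X_1,\dots,X_s$ be the modules in $W$ and $H_0=W\cap\mathcal H$. For $h\in H_0$ let $d(h)>16p$ be its degree in $N_0$. Let $\tau_0$, $\operatorname{own}_0$, $\operatorname{free}_0$ refer to the given state, with $\operatorname{own}_0(h)=\operatorname{free}_0(h)=0$ for untied $h$; thus $\operatorname{own}_0\le3\operatorname{free}_0$. The set $\mathcal H$ will not change, and every owned edge will go to a hub in $\mathcal H$, so the hypothesis of Lemma~\ref{lem:merge} on owned edges always holds. Whenever modules are merged, the hubs tied to one of them become tied to the merged module.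

\emph{Step 1: merging $X_1,\dots,X_s$.} If $s=1$, put $X=X_1$ and do nothing. Let $s\ge2$. By Theorem~\ref{thm:NWT}, $N_0$ has $2p$ edge-disjoint spanning trees. The sets of edges of $N_0$ at the hubs $h\in H_0$ are pairwise disjoint, as there are no hub--hub edges. By Lemma~\ref{lem:trees} there is a union $N_1$ of $p$ edge-disjoint spanning trees of $N_0$ in which each $h\in H_0$ has degree at most $\lceil d(h)/2\rceil<d(h)$. At each $h\in H_0$ of odd degree in $N_1$ add one further edge of $N_0$; this does not affect the other hubs. The result is $p$-edge-connected, and each $h\in H_0$ has even degree at most $d(h)/2+2$. Split off the hubs of $H_0$ one after another by Theorem~\ref{thm:split} with $\lambda=p$, discarding loops. All neighbors of a hub are modules, so each new edge joins two modules and the edges at the other hubs do not change. We end with a $p$-edge-connected multigraph on $\{X_1,\dots,X_s\}$. Its edges are real edges between modules, which are direct connectors, and split pairs, which are transit connectors; their edge sets are disjoint and unowned. By Lemma~\ref{lem:merge}, $X=\bigcup_iX_i$, with the corresponding set of owned edges, is a good module.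

In both cases the newly owned edges are edges of $N_0$ at hubs of $H_0$, at most $d(h)/2+2$ at $h$, so at least $d(h)/2-2$ edges of $N_0$ at $h$ are unowned. But $X$ may now own edges at hubs that are not tied to it, in violation of (S1).

\emph{Step 2: tying $H_0$ to $X$.} Process the hubs $h\in H_0$ one at a time; $X$ always denotes the current module containing $X_1$. All edges of $N_0$ at $h$ go to $X$, and processing $h$ makes owned only edges between $h$ and modules. If $h$ is untied, put $\tau(h)=X$. If $\tau(h)=X$, do nothing. In the remaining case $\tau(h)=Y\ne X$. Every merge so far produced the current $X$, so $Y=\tau_0(h)$ is a module of the given state. The edges between $h$ and $Y$ are not in $N_0$ and are not incident with another hub of $\mathcal H$, so those that were unowned still are, and by (S2) we can choose $p$ unowned edges of $G^+$ between $h$ and $Y$. Choose also $p$ unowned edges of $N_0$ at $h$, which is possible since $d(h)/2-2\ge p$. Pairing them gives $p$ transit or virtual connectors between $Y$ and $X$ through $h$. Two vertices joined by $p$ parallel edges form a $p$-edge-connected multigraph, so Lemma~\ref{lem:merge} merges $X$ and $Y$ into a good module, to which $h$ is now tied.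

\emph{The invariants.} Let $X$ be the final module; all hubs of $H_0$ are tied to it, and the modules not contained in $X$ are unchanged. An owned edge is either old, and then its hub is tied to the module that now owns it because ties follow merges, or new, and then it joins $X$ to a hub of $H_0$. This is (S1). Condition (S3) holds because modules were only merged, ties follow merges, and newly tied hubs are not twins. For a tied hub outside $H_0$ no edge became owned and its module did not shrink, so (S2) persists. Let $h\in H_0$ and $d=d(h)$. At most $d/2+2$ edges at $h$ became owned in Step~1 and at most $2p$ in Step~2, so $\operatorname{own}(h)\le\operatorname{own}_0(h)+d/2+2+2p$. At least $d/2-2-p$ edges of $N_0$ at $h$ remain unowned, and they are real and go to $X$; since $d>16p$ and $p\ge12$, this number is at least $p$, which gives the second part of (S2). Of the edges counted by $\operatorname{free}_0(h)$ at most $p$ became owned; they go to $\tau_0(h)\subseteq X$ and are not in $N_0$. Hence $\operatorname{free}(h)\ge\operatorname{free}_0(h)+d/2-2-2p$. The inequality $d/2+2+2p\le3(d/2-2-2p)$ is equivalent to $d\ge8p+8$, which holds, so $\operatorname{own}(h)\le3\operatorname{free}(h)$.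

\emph{The potential.} None of its three terms increased. If $s\ge2$, then $|\mathcal X|$ dropped in Step~1. If $s=1$, then $H_0\ne\emptyset$ since $|W|\ge2$, and the first hub processed has an edge of $N$ to $X_1$, so it is untied or tied to a module other than $X_1$. Then an untied hub became tied or two modules were merged.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bare}]
Take a state with minimum potential. By Lemma~\ref{lem:opA} no hub is ripe, and by Lemma~\ref{lem:opB} there is a single module $X$ and all hubs of $\mathcal H$ are tied to it. Suppose $\mathcal H\ne\emptyset$. Each $h\in\mathcal H$ has more than $\varepsilon\deg(h)\ge\varepsilon D_1\ge3K$ real edges not going to $X$, and they all go to $\mathcal H$. So $\mathcal H$ spans more than $\frac32K|\mathcal H|$ real edges, contradicting (G3). Hence $\mathcal H=\emptyset$, $X=V(G')$, and $U_X=\emptyset$ by (S1). The module $(V(G'),\emptyset)$ is good and $|E(G')|=|E(G)|\equiv0\pmod n$, so the empty list is admissible, and (P3) gives a $T$-decomposition of $G$.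
\end{proof}

\begin{remark}
The edge-connectivity of $G$ is used only in~\eqref{eq:N2}, the minimum degree only in (G2) and (G4), and the divisibility of $|E(G)|$ only in the last sentence of the proof. The bound $L\ge5$ is used only for the base load in Lemma~\ref{lem:balance}. The factor $16$ in $\kappa\ge16p$ arises from a factor $2$ in~\eqref{eq:N2}, a factor $2$ from adding~\eqref{eq:N1} and~\eqref{eq:N2}, a factor $2$ from Theorem~\ref{thm:NWT}, and a factor $2$ from leaving half of the edges at each hub unowned. The value $p=3k-3$ is needed only for Theorem~\ref{thm:orient}. With Thomassen's bound one takes $p=2k^2+k$; then $16p$ is still bounded by a function of $n/L\le2m-3$, which suffices for Theorem~\ref{thm:main} with larger constants.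
\end{remark}

\begin{thebibliography}{9}

\bibitem{KT}
Tereza Klimo\v{s}ov\'a and St\'ephan Thomass\'e, \emph{Edge-partitioning 3-edge-connected graphs into paths}, arXiv:1907.11600 (2019).

\bibitem{LTWZ}
Lov\'asz, Thomassen, Wu and Zhang, J. Combin. Theory Ser. B \textbf{103} (2013).

\bibitem{Th}
Thomassen, J. Combin. Theory Ser. B \textbf{102} (2012).

\end{thebibliography}
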